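# Lines on tropically smooth cubic surfaces over $\mathbb{Q}_p$

## 1. Binary forms whose Newton polygon has unit steps

Throughout, $F$ is a field with a discrete valuation $\mathrm{val}$ that is Henselian, meaning that the valuation extends in exactly one way to the algebraic closure $\overline F$. We write $\mathrm{val}$ for the extension too, and $\mathrm{val}(0)=\infty$. The main example is $F=\mathbb{Q}_p$. Nothing is assumed about the residue field.

We begin with points on a line. Let
$$f=\sum_{i=0}^d c_i\,x^iy^{d-i},\qquad c_i\in F^*,\ d\ge 1,$$
and suppose that the valuations are strictly convex: $\mathrm{val}(c_{i-1})+\mathrm{val}(c_{i+1})>2\,\mathrm{val}(c_i)$ for $0<i<d$. Equivalently, the lower convex hull of the points $(i,\mathrm{val}(c_i))$ has a vertex over every integer of $[0,d]$, so the subdivision of $[0,d]$ that it induces consists of unit segments. The tropicalization of a zero $(x:y)$ with $xy\neq 0$ is the number $\mathrm{val}(x)-\mathrm{val}(y)$.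

**Proposition 1.1.** Under these hypotheses the zeros of $f$ in $\mathbb{P}^1(\overline F)$ are simple, they have pairwise distinct tropicalizations, and they all lie in $\mathbb{P}^1(F)$.

**Proof.** Since $c_0,c_d\ne0$, every zero has the form $(\rho:1)$ with $\rho\in\overline F^*$. Fix one and let $v=\mathrm{val}(\rho)$. The function $i\mapsto \mathrm{val}(c_i)+iv$ is strictly convex, so its minimum is attained at one index $j$ or at two consecutive indices $j,j+1$. Put $g(x)=f(\rho x,1)/(c_j\rho^j)$. Its coefficients are integral, and its reduction $\bar g$ is either $x^j$ or $x^j(1+\bar b x)$ with $\bar b\ne 0$. As $g(1)=0$, the first case is impossible. So $\bar g$ has exactly one nonzero root, counted with multiplicity.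

Now compare with the roots $\sigma$ of $g$. Write
$$g=c\prod_{\mathrm{val}(\sigma)\ge0}(x-\sigma)\prod_{\mathrm{val}(\sigma)<0}(1-x/\sigma),\qquad c\in\overline F^*.$$
The two products are integral and together reduce to $\prod_{\mathrm{val}(\sigma)\ge 0}(x-\bar\sigma)\neq0$. Since $g$ is integral with $\bar g\ne0$, we get $\mathrm{val}(c)=0$ and $\bar g=\bar c\prod_{\mathrm{val}(\sigma)\ge0}(x-\bar\sigma)$. Hence exactly one root $\sigma$, counted with multiplicity, has valuation $0$. In terms of $f$: the root $\rho$ is simple, and it is the only root of valuation $v$.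

The roots are simple, so they lie in the separable closure $F^{\mathrm{sep}}$. An element $g\in\mathrm{Gal}(F^{\mathrm{sep}}/F)$ satisfies $\mathrm{val}\circ g=\mathrm{val}$, because the extension of the valuation is unique. So $g\rho$ is a root with the same valuation as $\rho$, which forces $g\rho=\rho$. Therefore $\rho\in F$. $\square$

For instance $1+x+px^2$ has valuations $0,0,1$, so both roots lie in $\mathbb{Q}_p$. For $p=2$ this says that the discriminant $-7$ is a square in $\mathbb{Q}_2$, which agrees with $-7\equiv1$ modulo $8$. By contrast, $x^2+px-p$ has valuations $1,1,0$ for $i=0,1,2$. The middle point lies above the segment joining the outer two, the two roots have the same valuation $\tfrac12$, and they are conjugate over $\mathbb{Q}_p$ (the polynomial is Eisenstein).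

Now replace zeros on $\mathbb{P}^1$ by lines on a surface in $\mathbb{P}^3$. Do lines on a "tropically smooth" surface have distinct tropicalizations, and are they defined over $F$? The Galois half of the argument will carry over word for word. The first half will not: it rests on the fact that $1+\bar bx$ has a single zero.

## 2. Lines on a tropically smooth surface

Let $N=\mathbb{Z}^4/\mathbb{Z}\mathbf 1$ and let $M=N^\vee=\{m\in\mathbb{Z}^4:\sum m_i=0\}$ be its dual. Let $T\subset\mathbb{P}^3$ be the torus where all coordinates $x_1,\dots,x_4$ are nonzero; $M$ is its character lattice. For $d\ge1$ put $A=\{a\in\mathbb{Z}_{\ge0}^4:\sum a_i=d\}$, the set of lattice points of $d\Delta_3=\mathrm{conv}(de_1,\dots,de_4)$.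

A simplex with vertices in $A$ is *unimodular* if the edge vectors from one vertex form part of a $\mathbb{Z}$-basis of $M$. It then has no lattice points besides its vertices, because the barycentric coordinates of a lattice point in it are integers in $[0,1]$ with sum $1$. Heights $h_a$ ($a\in A$) induce a *regular subdivision* of $d\Delta_3$: its cells are the projections of the lower faces of $\mathrm{conv}\{(a,h_a)\}$, that is, the sets $\mathrm{conv}\{a\in A: h_a+\langle u,a\rangle\text{ is minimal}\}$ for $u\in\mathbb{R}^4$.

**Definition 2.1.** Let $f=\sum_{a\in A}c_ax^a\in F[x_1,\dots,x_4]$. The surface $S=V(f)\subset\mathbb{P}^3_F$ is *tropically smooth* if the regular subdivision $\mathscr T$ of $d\Delta_3$ induced by $h_a=\mathrm{val}(c_a)$ is a unimodular triangulation.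

Every $a\in A$ lies in some simplex of $\mathscr T$, so it is a vertex of it; in particular all $c_a$ are nonzero.

**Example 2.2.** Put $y_0=0$ and $y_j=a_1+\dots+a_j$ for $j=1,2,3$, and let $c_a=p^{h_a}$ with $h_a=\sum_{0\le i<j\le3}(y_j-y_i)^2$. This surface over $\mathbb{Q}_p$ is tropically smooth, for every degree $d$. To see this, let $q:\mathbb{R}\to\mathbb{R}$ be the piecewise linear interpolation of $x^2$ at the integers, and put $H=\sum_{i<j}q(y_j-y_i)$. Then $H$ is convex and piecewise linear, with $H(a)=h_a$. It bends along each hyperplane $y_j-y_i=c$ with $c\in\mathbb{Z}$ and nowhere else. These hyperplanes cut $\mathbb{R}^3$ into the simplices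
$$\{k+\phi:\ 0\le\phi_{\sigma(1)}\le\phi_{\sigma(2)}\le\phi_{\sigma(3)}\le1\},\qquad k\in\mathbb{Z}^3,\ \sigma\text{ a permutation},$$
with vertices $k,\ k+e_{\sigma(3)},\ k+e_{\sigma(3)}+e_{\sigma(2)},\ k+(1,1,1)$, which are unimodular. In these coordinates $d\Delta_3$ is $0\le y_1\le y_2\le y_3\le d$, so it is a union of such simplices. The lower hull of the points $(a,h_a)$ is at most $H$, since $H$ is affine on simplices with vertices in $A$; it is at least $H$, since $H$ is convex and $H(a)=h_a$. So it equals $H$, and $\mathscr T$ consists of these simplices.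

**Definition 2.3.** The *tropicalization* $\mathrm{trop}(L)$ of a line $L\subset\mathbb{P}^3_{\overline F}$ is the closure in $N_{\mathbb{R}}=\mathbb{R}^4/\mathbb{R}\mathbf 1$ of the set of all $(\mathrm{val}(x_1),\dots,\mathrm{val}(x_4))$ with $(x_1:\dots:x_4)\in L\cap T$.

Marta Panizzut, Emre Can Sertöz and Bernd Sturmfels, in "An Octanomial Model for Cubic Surfaces", arXiv:1908.06106 (2019), conjecture the following: if a cubic surface over $\mathbb{Q}_p$ with all twenty coefficients nonzero is tropically smooth, then its lines have distinct tropicalizations; in particular the $27$ lines, their $135$ intersection points, and the $6$ points in $\mathbb{P}^2$ obtained by blowing down six skew lines are all defined over $\mathbb{Q}_p$. A standing hypothesis there is that the coefficients are general, so that no line of the surface meets a coordinate line $\{x_i=x_j=0\}$. The conjecture is true for every prime $p$, including $2$ and $3$, and this standing hypothesis is not needed.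

**Theorem 1.** Let $S$ be a tropically smooth cubic surface over $\mathbb{Q}_p$. Then $S$ is smooth, no line of $S$ lies in a coordinate plane, and the $27$ lines have pairwise distinct tropicalizations. All $27$ lines and all their pairwise intersection points are defined over $\mathbb{Q}_p$. For any six pairwise skew lines the blow-down $S\to\mathbb{P}^2$ is defined over $\mathbb{Q}_p$, and the six points lie in $\mathbb{P}^2(\mathbb{Q}_p)$.

**Theorem 2.** Let $F$ be a Henselian discretely valued field, with arbitrary residue field, and let $S\subset\mathbb{P}^3_F$ be tropically smooth of degree $d\ge3$. Then $S$ is smooth, no line on $S_{\overline F}$ lies in a coordinate plane, distinct lines on $S_{\overline F}$ have distinct tropicalizations, and every line on $S_{\overline F}$ is defined over $F$.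

## 3. Unimodularity gives smoothness

Let $K$ be a finite extension of $F$ (for example $F$ itself). We first record what unimodularity says about minimizers.

**(3.1)** Let $u\in N_{\mathbb{R}}$, lifted to $\mathbb{R}^4$; the lift changes what follows only by a constant. The set of $a\in A$ minimizing $h_a+\langle u,a\rangle$ has a simplex $\tau\in\mathscr T$ as its convex hull, and $\tau$ has no lattice points besides its vertices. So this set is exactly the vertex set of $\tau$, and for a vertex $a_0$ the vectors $a-a_0$ (for $a$ the other vertices) are part of a $\mathbb{Z}$-basis of $M$. The same holds when we minimize only over $G\cap A$ for a face $G=\mathrm{conv}(de_i:i\in I)$ of $d\Delta_3$. Indeed $\nu=\sum_{i\notin I}e_i$ satisfies $\langle\nu,a\rangle=0$ on $G\cap A$ and $\langle\nu,a\rangle\ge1$ on $A\setminus G$, so after a large multiple of $\nu$ is added to $u$, the minimizers over $G\cap A$ are the minimizers over $A$.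

For a face $G$ as above let $f_G=\sum_{a\in G\cap A}c_ax^a$. Let $M_G\subset M$ be the lattice spanned by differences of points of $G\cap A$. It is spanned by the $e_i-e_j$ with $i,j\in I$, so it is saturated in $M$. Put $T_G=\mathrm{Spec}\,K[M_G]$; this is the torus orbit of $\mathbb{P}^3_K$ on which $x_i\ne0$ exactly for $i\in I$.

**Lemma 3.2.** For $a_0\in G\cap A$, the scheme $V(f_G/x^{a_0})\subset T_G$ is smooth over $K$ of codimension $1$, or empty. Consequently $S$ is smooth, its intersections with the coordinate planes are smooth plane curves of degree $d$, and for $d\ge2$ no line of $S_{\overline F}$ lies in a coordinate plane.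

**Proof.** If $G$ is a vertex, $f_G$ is a nonzero monomial and the scheme is empty. Otherwise $f_G/x^{a_0}$ has at least two terms, so it is a nonzero non-unit of $K[M_G]$ and its zero scheme has pure codimension $1$. The derivations of $K[M_G]$ are generated by the invariant ones, $\partial_n\chi^m=\langle n,m\rangle\chi^m$ with $n\in M_G^\vee$. By the Jacobian criterion we must exclude a zero $\chi\in\mathrm{Hom}(M_G,\overline F^*)$ of $f_G/x^{a_0}$ at which all its derivatives $\partial_n$ vanish.

Suppose $\chi$ is one, and put $b_a=c_a\,\chi(a-a_0)\ne0$. Then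
$$\sum_{a\in G\cap A} b_a=0,\qquad \sum_{a\in G\cap A} b_a\,(a-a_0)=0\ \text{ in } M_G\otimes\overline F.$$
We have $\mathrm{val}(b_a)=h_a+\mathrm{val}(\chi(a-a_0))$. The homomorphism $\mathrm{val}\circ\chi$ on $M_G$ extends to $M$, because $M_G$ is a direct summand, so it is pairing with some $u\in N_{\mathbb{R}}$. By (3.1), $\mathrm{val}(b_a)$ is minimal exactly on the vertex set of a simplex $\tau$. Choose a vertex $a_1$ of $\tau$, divide everything by $b_{a_1}$ and reduce to the residue field $\bar k$ of $\overline F$. We get elements $\bar b_a$, nonzero exactly for $a\in\tau$, with $\sum_{a\in\tau}\bar b_a=0$ and $\sum_{a\in\tau}\bar b_a(a-a_0)=0$. Subtracting gives $\sum_{a\in\tau\setminus a_1}\bar b_a(a-a_1)=0$ in $M\otimes\bar k$. The vectors $a-a_1$ are part of a basis of $M$, so they stay independent over $\bar k$. Hence $\bar b_a=0$ for all $a\in\tau\setminus a_1$, so $\tau=\{a_1\}$, and then $\bar b_{a_1}=\sum_\tau\bar b_a=0$, a contradiction.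

For the consequences, let $q$ be a point of $S$ in the torus orbit $O=T_G$. The restriction to $O$ of a local equation of $S$ is, up to a unit, $f_G/x^{a_0}$, so its differential at $q$ is nonzero. Then the local equation of $S$ has nonzero differential at $q$ on $\mathbb{P}^3$, and so has the local equation of $S\cap H$ on $H$, for each coordinate plane $H\supset O$. So $S$ and all $S\cap H$ are smooth. A smooth plane curve of degree $d\ge2$ is irreducible over $\overline F$, since two components would meet in a singular point, so it contains no line. $\square$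

Being a smooth surface in $\mathbb{P}^3$, $S$ is geometrically irreducible. If $L\subset S_K$ is a line, adjunction with $K_S=\mathcal{O}(d-4)$ gives $-2=L^2+(d-4)$, hence
$$L^2=2-d,\qquad\text{which is negative for } d\ge3.\tag{3.3}$$

## 4. Planes show that initial forms are not enough

The natural first attempt is to imitate Section 1. Pick a point $u\in\mathrm{trop}(L)$ with rational coordinates, rescale the coordinates of $\mathbb{P}^3$ by elements of valuations $u_i$, and reduce. By (3.1) the surface reduces to
$$1+\bar\varepsilon_1y_1+\dots+\bar\varepsilon_ry_r=0,\qquad \bar\varepsilon_i\ne0,$$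
where the $y_i$ are part of a system of torus coordinates. In Section 1 this was $1+\bar bx=0$, which has one zero, and the proof was over. Now it is a piece of a plane, and a plane contains many lines. To conclude $L=L'$ one would like to know at least that two lines with the same tropicalization have the same reduction. This is the step that fails.

**Example 4.1.** Let $p\ge5$, and let $S$ be the plane $x_1+x_2+x_3+x_4=0$. It is tropically smooth of degree $1$, since $\mathscr T$ is the single simplex $\Delta_3$. The lines
$$L:\ \big(t,\,-(t-1),\,-(t-2),\,t-3\big),\qquad L':\ \big(t,\,-3(t-1),\,3(t-2),\,-(t-3)\big)$$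
both lie in $S$: in each case the coefficients of $t$ add up to $0$ and so do the constants ($1+2-3=0$ and $3-6+3=0$). For each $t$ the coordinates of the two points differ by units, so $\mathrm{trop}(L)=\mathrm{trop}(L')$. But $L$ meets $x_1=0$ in $(0:1:2:-3)$ and $L'$ meets it in $(0:1:-2:1)$. These points are different, even modulo $p$.

An argument that used only the initial forms of $f$ would apply to planes as well, and for planes the statement is false. So the degree must enter. It enters through (3.3), which is a global statement about $S$.

## 5. Intersection numbers on a surface with good reduction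

Here is a setting in which negativity of $L^2$ separates lines at once. We need a few facts about degrees, which will be used again.

For an invertible sheaf $\mathcal{M}$ on a proper scheme $Z$ of dimension $\le1$ over a field, put $\deg_Z\mathcal{M}=\chi(\mathcal{M})-\chi(\mathcal{O}_Z)$.

**(5.1)** The degree is additive in $\mathcal{M}$ (Stacks Project, Varieties, "Degrees on curves"), and it is $0$ if $\mathcal{M}$ is trivial.

**(5.2)** If $Z$ is an integral curve and $\mathcal{M}$ has a nonzero section, then $\deg_Z\mathcal{M}\ge0$, because $\mathcal{O}_Z\to\mathcal{M}$ is injective with cokernel of finite length.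

**(5.3)** On a proper flat scheme over a discrete valuation ring, with fibers of dimension $\le1$, the degree of a line bundle is the same on both fibers, because Euler characteristics of flat coherent sheaves are constant in proper families.

**Proposition 5.4.** Let $R$ be a discrete valuation ring with fraction field $K$, and let $\mathcal{S}\subset\mathbb{P}^3_R$ be a surface of degree $d\ge3$, smooth over $R$. Then distinct lines on $\mathcal{S}_K$ have distinct reductions.

**Proof.** Let $L=\mathbb{P}(W)$ with $W\subset K^4$ of dimension $2$. Its closure $\mathcal{L}$ in $\mathcal{S}$ is $\mathbb{P}(W\cap R^4)\cong\mathbb{P}^1_R$, and its special fiber is a line $\bar L$. Since $\mathcal{S}$ is regular, $\mathcal{L}$ is a Cartier divisor. Suppose $L\ne L'$ but $\bar L=\bar L'$. By (5.3), used for $\mathcal{L}'$ and then for $\mathcal{L}$,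
$$\deg_{L'}\mathcal{O}(\mathcal{L})=\deg_{\bar L'}\mathcal{O}(\mathcal{L})=\deg_{\bar L}\mathcal{O}(\mathcal{L})=\deg_L\mathcal{O}(\mathcal{L})=L^2=2-d<0 .$$
But the canonical section of $\mathcal{O}(L)$ does not vanish identically on $L'$, so the left side is $\ge0$ by (5.2). $\square$

The proof does not need $\bar L$ and $\bar L'$ to be equal. It needs only that the line bundle $\mathcal{O}(\mathcal{L})$ has equal degrees on them. So for tropically smooth $S$ we aim for a model with the following three features. It is regular, so that $\mathcal{O}(\mathcal{L})$ is a line bundle. The Picard group of each component of its special fiber is generated by the boundary curves of that component, so that on each component $\mathcal{O}(\mathcal{L})$ may be replaced by a combination of boundary divisors. Finally, the intersection numbers of $\mathcal{L}$ with boundary divisors are determined by $\mathrm{trop}(L)$. Unimodularity gives the first two, because pieces $1+\sum\bar\varepsilon_iy_i=0$ are open subsets of affine spaces: the flatness of the local picture, which defeated the first attempt, is now what makes Picard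 groups trivial on the pieces. The third will come from the balancing condition on a tropical line.

## 6. The metric tree of a line

From now on $K$ is a finite extension of $F$, $R$ its valuation ring (a discrete valuation ring), $\pi$ a uniformizer and $k$ the residue field. We rescale $\mathrm{val}$ so that $\mathrm{val}(K^*)=\mathbb{Z}$; then $\mathrm{val}(\overline F^*)=\mathbb{Q}$. This changes neither $\mathscr T$ nor the relation "equal tropicalization".

Let $L\subset\mathbb{P}^3_K$ be a line in no coordinate plane. Each $x_i|_L$ has exactly one zero, which is $K$-rational. Choose a coordinate $t$ on $L\cong\mathbb{P}^1_K$ such that $\infty$ is none of these zeros. Then $x_i|_L=\lambda_i(t-\alpha_i)$ with $\lambda_i\in K^*$ and $\alpha_i\in K$. The $\alpha_i$ are not all equal, since the $x_i$ have no common zero. Put $r_0=\min_{i,j}\mathrm{val}(\alpha_i-\alpha_j)<\infty$, and for real $r\ge r_0$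
$$\varphi(j,r)=\big(\mathrm{val}(\lambda_i)+\min(r,\mathrm{val}(\alpha_i-\alpha_j))\big)_{i=1}^4\in N_{\mathbb{R}}.$$

**Lemma 6.1.** Let $w$ be a $\mathbb{Q}$-valued valuation extending $\mathrm{val}|_K$, either on $K(t)$, or on $K(\beta)$ with $\beta\in\overline F\setminus\{\alpha_1,\dots,\alpha_4\}$ and $t\mapsto\beta$. Then $(w(x_i|_L))_i=\varphi(j,r)$ in $N_{\mathbb{R}}$ for some $j$ and some rational $r\ge r_0$.

**Proof.** Let $r=\max_iw(t-\alpha_i)=w(t-\alpha_j)$. From $t-\alpha_i=(t-\alpha_j)+(\alpha_j-\alpha_i)$ we get $w(t-\alpha_i)\ge\min(r,\mathrm{val}(\alpha_i-\alpha_j))$, with equality if the two entries of the minimum differ. If both entries equal $r$, equality holds because $w(t-\alpha_i)\le r$. So if $r\ge r_0$, the vector is $\varphi(j,r)$. If $r<r_0$, then $w(t-\alpha_i)=r$ for all $i$, and modulo $\mathbf 1$ the vector is $(\mathrm{val}(\lambda_i))_i=\varphi(j,r_0)$. $\square$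

**Step 1: every rational point is hit.** Let $r\ge r_0$ be rational. Choose $\gamma\in\overline F$ with $\mathrm{val}(\gamma)=r$ such that $\gamma/(\alpha_i-\alpha_j)$ does not reduce to $1$ for any $i$ with $\mathrm{val}(\alpha_i-\alpha_j)=r$; this is possible since the residue field of $\overline F$ is infinite. Then $\mathrm{val}(\gamma+\alpha_j-\alpha_i)=\min(r,\mathrm{val}(\alpha_i-\alpha_j))$ for all $i$, so the point $t=\alpha_j+\gamma$ has tropicalization $\varphi(j,r)$. The point $t=\infty$ has tropicalization $(\mathrm{val}(\lambda_i))_i=\varphi(j,r_0)$. With Lemma 6.1 for $K(\beta)$, the tropicalizations of the points of $L\cap T$ are exactly the $\varphi(j,r)$ with $r\ge r_0$ rational.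

**Step 2: $\varphi$ is a closed embedding of a tree.** Let $\mathbb{T}=\{(j,r):1\le j\le 4,\ r\ge r_0\}/\!\sim$, where $(j,r)\sim(j',r)$ if and only if $\mathrm{val}(\alpha_j-\alpha_{j'})\ge r$. All branches agree at $r_0$, so this is a connected tree. By the ultrametric inequality $\varphi$ is well defined on $\mathbb{T}$, and it is continuous. For every $j$ there is $i$ with $\mathrm{val}(\alpha_i-\alpha_j)=r_0$; otherwise all differences would have valuation $>r_0$. So the vector $(\min(r,\mathrm{val}(\alpha_i-\alpha_j)))_i$ has minimum $r_0$ and maximum $r$, the latter at $i=j$. Suppose $\varphi(j,r)=\varphi(j',r')$. Then the corresponding two vectors differ by a constant. Comparing minima, the constant is $0$; comparing maxima, $r=r'$; and the entry $i=j'$ gives $\mathrm{val}(\alpha_{j'}-\alpha_j)\ge r$. So $(j,r)\sim(j',r')$, and $\varphi$ is injective. It is proper, because maximum minus minimum of the vector is $r-r_0$. Hence $\varphi$ is a homeomorphism onto a closed set, and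
$$\Gamma:=\mathrm{trop}(L)=\{\varphi(j,r):1\le j\le4,\ r\ge r_0\}\tag{6.2}$$
is connected and a finite union of rational segments and rays.

**Example 6.3.** Let $\lambda_i=1$ and $\alpha=(0,\,p,\,1,\,1+p^2)$ over $\mathbb{Q}_p$. Then $\mathrm{val}(\alpha_1-\alpha_2)=1$, $\mathrm{val}(\alpha_3-\alpha_4)=2$, and all other differences are units, so $r_0=0$. Starting at $\varphi(j,0)=0$, the tree runs a length $1$ in direction $e_1+e_2$ and then splits into rays $e_1$ and $e_2$. On the other side it runs a length $2$ in direction $e_3+e_4$ and then splits into $e_3$ and $e_4$. At $0$ itself the two directions are opposite, since $e_1+e_2+e_3+e_4=0$ in $N$.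

**Step 3: balancing, and its uniqueness.** We claim the following.

**(6.4)** *At each point of $\Gamma$ the germ of $\Gamma$ is a union of finitely many rays with distinct directions. The real linear relations among direction vectors of these rays form a one-dimensional space, spanned by a relation with all coefficients positive.*

At $\varphi(j,r)$ let $B=\{i:\mathrm{val}(\alpha_i-\alpha_j)\ge r\}$, partitioned into classes $B_1,\dots,B_q$ by $i\sim i'\Leftrightarrow\mathrm{val}(\alpha_i-\alpha_{i'})>r$. Write $e_C=\sum_{i\in C}e_i$. If $r$ increases along the branch of an element of $B_c$, exactly the entries $i\in B_c$ increase, so the direction is $e_{B_c}$. If $r>r_0$, we can also decrease $r$; then exactly the entries in $B$ decrease, and the direction is $-e_B$. By Step 2 there are no other rays in the germ.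

If $r>r_0$, then $B\ne\{1,2,3,4\}$ by Step 2. The $e_{B_c}$ have disjoint supports that do not cover $\{1,2,3,4\}$, so they are independent in $\mathbb{R}^4/\mathbb{R}\mathbf 1$, and the only relation up to scaling is $\sum_ce_{B_c}+(-e_B)=0$. If $r=r_0$, then $B=\{1,2,3,4\}$, and $q\ge2$ because some difference has valuation exactly $r_0$. A combination $\sum_c\xi_ce_{B_c}$ lies in $\mathbb{R}\mathbf 1$ only if all $\xi_c$ are equal, so the only relation up to scaling is $\sum_ce_{B_c}=0$. In both cases the directions are distinct. Rescaling direction vectors by positive factors does not affect the claim.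

**Remark 6.5.** By (6.2), $\mathrm{trop}(L)$ depends only on the numbers $\mathrm{val}(\lambda_i)\in\mathbb{Q}$ and $\mathrm{val}(\alpha_i-\alpha_j)\in\mathbb{Q}\cup\{\infty\}$, so lines in no coordinate plane have only countably many tropicalizations. A tropically smooth quadric over $\mathbb{Q}_p$ is smooth, so over $\overline{\mathbb{Q}}_p$ it contains uncountably many lines, none in a coordinate plane by Lemma 3.2. Hence two of them have the same tropicalization. So the hypothesis $d\ge3$ cannot be relaxed to $d=2$, where $L^2=0$.

## 7. A regular model adapted to $\Gamma$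

From now on $S$ is tropically smooth of degree $d\ge2$, and $L,L'\subset S_K$ are lines with $\mathrm{trop}(L)=\mathrm{trop}(L')=\Gamma$. By Lemma 3.2 they lie in no coordinate plane, so Section 6 applies to both. We have $h_a=\mathrm{val}(c_a)\in\mathbb{Z}$.

The construction uses toric varieties over $R$: fans in $N_{\mathbb{R}}\times\mathbb{R}_{\ge0}$, with lattice $N\oplus\mathbb{Z}$, in which the character $\chi^{(0,1)}$ is set equal to $\pi$. In the smallest case replace $N$ by $\mathbb{Z}$ and take the cone generated by $(0,1)$ and $(1,1)$. The dual coordinates $z_1,z_2$ satisfy $\chi^{(0,1)}=z_1z_2$ and $\chi^{(1,0)}=z_2$. The chart is $\mathrm{Spec}\,R[z_1,z_2]/(\pi-z_1z_2)$, a regular surface whose special fiber consists of two crossing lines. The cone generated by $(0,1)$ and $(1,2)$ gives $\pi=z_1z_2^2$, again regular, but with a component of multiplicity $2$. The last entry of a generator is the multiplicity.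

**Step 1: the fan.** We want a smooth fan that sees both $\mathscr T$ and $\Gamma$. Write points of $N_{\mathbb{R}}\times\mathbb{R}_{\ge0}$ as $(u,s)$, and pair $(m,c)\in M\oplus\mathbb{Z}$ with $(u,s)$ as $\langle m,u\rangle+cs$. Let $\Sigma_0$ be the inner normal fan of the full-dimensional polyhedron $\mathrm{conv}\{(a,h_a)\}+\mathbb{R}_{\ge0}(0,1)$. A functional $(u,s)$ is bounded below on it exactly when $s\ge0$, so $\Sigma_0$ has support $N_{\mathbb{R}}\times\mathbb{R}_{\ge0}$; its cones are strongly convex. Let $A_{(u,s)}\subset A$ be the set of minimizers of $sh_a+\langle u,a\rangle$; it is constant on relative interiors of cones. For $s>0$ it is the vertex set of a simplex of $\mathscr T$, by (3.1) applied to $u/s$. For $s=0$ it is $G\cap A$ for a face $G$ of $d\Delta_3$. So the cones of $\Sigma_0$ in $\{s=0\}$ form the fan of $\mathbb{P}^3$.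

Let $\hat\Gamma$ be the closure of $\{(su,s):u\in\Gamma,\ s>0\}$. A segment $[v,v']$ of $\Gamma$ contributes the cone spanned by $(v,1),(v',1)$, and a ray $v+\mathbb{R}_{\ge0}e$ contributes the cone spanned by $(v,1),(e,0)$. So $\hat\Gamma$ is a finite union of rational cones of dimension $\le2$, and $\hat\Gamma\cap\{s=1\}=\Gamma\times\{1\}$. Cut $\Sigma_0$ by finitely many rational hyperplanes that define these cones; then $\hat\Gamma$ is a union of cones of the resulting fan. Finally pass to a smooth refinement (Cox–Little–Schenck, *Toric Varieties*, Thm. 11.1.9). We obtain a smooth fan $\Sigma$ with support $N_{\mathbb{R}}\times\mathbb{R}_{\ge0}$, refining $\Sigma_0$, such that $\hat\Gamma$ is a union of cones of $\Sigma$. It is built from $\mathscr T$, the heights and $\Gamma$ alone, so it is the same for $L$ and $L'$.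

For a ray $\rho$ of $\Sigma$ let $n_\rho=(u_\rho,s_\rho)$ be its primitive generator. A cone is *horizontal* if it lies in $\{s=0\}$, and otherwise *vertical*; the relative interior of a vertical cone lies in $\{s>0\}$. Write $A_\sigma$ for the value of $A_{(u,s)}$ on the relative interior of $\sigma$. By continuity, elements of $A_\sigma$ are minimizers on all of $\sigma$, so $A_\sigma\subset A_\tau$ for every face $\tau\preceq\sigma$.

**Step 2: the ambient scheme.** We want a proper regular toric scheme over $R$. Let $\mathcal{X}=X_{\Sigma,\mathbb{Z}}\times_{\mathbb{A}^1_{\mathbb{Z}}}\mathrm{Spec}\,R$, where $X_{\Sigma,\mathbb{Z}}\to\mathbb{A}^1_{\mathbb{Z}}$ is given by $\chi^{(0,1)}$ and $\mathrm{Spec}\,R\to\mathbb{A}^1_{\mathbb{Z}}$ by $\pi$.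

The morphism $X_{\Sigma,\mathbb{Z}}\to\mathbb{A}^1_{\mathbb{Z}}$ is separated and of finite type. To see that it is proper, we use the valuative criterion for Noetherian schemes, in the form where it suffices to test discrete valuation rings with generic point in a given dense open subset. So let $V$ be a discrete valuation ring with valuation $w$, and take a point of the dense torus over $\mathrm{Frac}(V)$ whose image in $\mathbb{A}^1$ extends to $V$, that is, $w(\chi^{(0,1)})\ge0$. Then $n=(m\mapsto w(\chi^m))\in N\oplus\mathbb{Z}$ lies in $N_{\mathbb{R}}\times\mathbb{R}_{\ge0}$, hence in some $\sigma\in\Sigma$. All characters with exponent in $\sigma^\vee$ have $w\ge0$, so the point extends to $\mathrm{Spec}\,V\to U_\sigma$. Thus $\mathcal{X}$ is proper over $R$. (See also Kempf–Knudsen–Mumford–Saint-Donat, *Toroidal Embeddings I*, Ch. IV §3.)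

Let $\sigma\in\Sigma$ have generators $n_1,\dots,n_\kappa$, extended to a basis $n_1,\dots,n_4$ of $N\oplus\mathbb{Z}$. Let $z_1,\dots,z_4$ be the characters dual to this basis and $s_i$ the last component of $n_i$. Then $\chi^{(0,1)}=\prod z_i^{s_i}$, and the chart of $\mathcal{X}$ is
$$U_\sigma=\mathrm{Spec}\,R[z_1,\dots,z_\kappa,z_{\kappa+1}^{\pm1},\dots,z_4^{\pm1}]\big/\big(\pi-\textstyle\prod z_i^{s_i}\big),$$
with stratum $O_\sigma=\{z_1=\dots=z_\kappa=0\}$. A point of $U_\sigma$ lies in $O_\tau$ for the face $\tau$ spanned by those $n_i$, $i\le\kappa$, with $z_i=0$ at the point. So every point of $\mathcal{X}$ lies in exactly one stratum. We use one fact from commutative algebra.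

**(7.1)** *Let $(P,\mathfrak m)$ be a regular local ring of dimension $n$, and let $f_1,\dots,f_c\in\mathfrak m$ be such that $P/(f_1,\dots,f_c)$ is regular of dimension $n-c$. Then $f_1,\dots,f_c$ are part of a regular system of parameters of $P$.* Indeed the images of the $f_i$ span a subspace of $\mathfrak m/\mathfrak m^2$ whose quotient is the cotangent space of $P/(f_1,\dots,f_c)$, of dimension $n-c$; so these $c$ images are independent. It follows that $P/(f_1,\dots,f_j)$ is regular for each $j$, and that $f_{j+1},\dots,f_c$ are part of a regular system of parameters of it. Recall that a regular local ring is a domain and that members of a regular system of parameters are nonzero.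

*Vertical $\sigma$.* Some $s_i>0$ with $i\le\kappa$. So in $P=R[z_1,\dots,z_\kappa,z_{\kappa+1}^{\pm1},\dots,z_4^{\pm1}]$ the ideal $(z_1,\dots,z_\kappa,\pi-\prod z_i^{s_i})$ equals $(z_1,\dots,z_\kappa,\pi)$, with quotient $k[z_{\kappa+1}^{\pm1},\dots,z_4^{\pm1}]$. Let $q\in O_\sigma$. The local ring $P_q$ is regular, and its quotient by these $\kappa+1$ elements is regular of dimension $\dim P_q-(\kappa+1)$, because $z_1,\dots,z_\kappa,\pi$ is a regular sequence. By (7.1), $\mathcal{O}_{\mathcal{X},q}$ is regular and $z_1,\dots,z_\kappa$ are part of a regular system of parameters of it. Moreover $O_\sigma=\mathrm{Spec}\,k[\sigma^\perp\cap(M\oplus\mathbb{Z})]\cong\mathbb{G}_{m,k}^{4-\kappa}$.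

*Horizontal $\sigma$.* The generators lie in $N$ and are part of a basis of $N$. Choose $n_{\kappa+1},\dots,n_3\in N$ and $n_4=(0,1)$. Then $\chi^{(0,1)}=z_4$ is a unit, so $\pi$ is inverted and $U_\sigma=\mathrm{Spec}\,K[z_1,\dots,z_\kappa,z_{\kappa+1}^{\pm1},\dots,z_3^{\pm1}]$. Again $\mathcal{O}_{\mathcal{X},q}$ is regular, $z_1,\dots,z_\kappa$ are part of a regular system of parameters at each $q\in O_\sigma$, and $O_\sigma=\mathrm{Spec}\,K[\sigma^\perp\cap M]$.

For $\sigma=0$ we get $O_0=U_0=T_K$, where $\chi^{(m,c)}$ is the function $x^m\pi^c$. The generic fiber $\mathcal{X}_K$ is the toric variety of the horizontal part of $\Sigma$, which refines the fan of $\mathbb{P}^3$. So there is a proper toric morphism $\beta:\mathcal{X}_K\to\mathbb{P}^3_K$ that is the identity on $T_K=\beta^{-1}(T_K)$.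

**Step 3: the surface in $\mathcal{X}$.** We extend $S_K\cap T$ by explicit equations. Write $c_a=\varepsilon_a\pi^{h_a}$ with $\varepsilon_a\in R^*$. For $\sigma\in\Sigma$ pick $a_0\in A_\sigma$ and put
$$g_\sigma=\sum_{a\in A}\frac{\varepsilon_a}{\varepsilon_{a_0}}\,\chi^{(a-a_0,\;h_a-h_{a_0})}.$$
The exponents lie in $\sigma^\vee$, since $a_0$ is a minimizer on $\sigma$; so $g_\sigma\in\mathcal{O}(U_\sigma)$. On $T_K$ it equals $f/(c_{a_0}x^{a_0})$. Another choice of $a_0$ multiplies $g_\sigma$ by a unit of $R$ times a character with exponent in $\sigma^\perp$, that is, by a unit. Also $a_0$ may be used for all faces of $\sigma$. So the $V(g_\sigma)$ glue to a closed subscheme $\mathcal{S}\subset\mathcal{X}$ with $\mathcal{S}\cap T_K=S_K\cap T$.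

**Step 4: the strata of $\mathcal{S}$.** Here unimodularity is used. The exponent $(a-a_0,h_a-h_{a_0})$ pairs to $0$ with all of $\sigma$ if and only if $a\in A_\sigma$. So on $O_\sigma$ exactly the terms with $a\in A_\sigma$ survive in $g_\sigma$.

(a) *$\sigma$ vertical of dimension $\kappa$.* Then $A_\sigma$ is the vertex set of an $r$-simplex of $\mathscr T$. The $r$ vectors $(a-a_0,h_a-h_{a_0})$ with $a\in A_\sigma\setminus a_0$ lie in $\sigma^\perp\cap(M\oplus\mathbb{Z})$, and their projections to $M$ are part of a basis. Let $\Lambda$ be their span. We claim that $\Lambda$ is saturated in $M\oplus\mathbb{Z}$. Let $cv\in\Lambda$ with $c\ge1$. Since the projection of $\Lambda$ to $M$ is saturated, $v$ has the same projection as some $\lambda\in\Lambda$. Then $c(v-\lambda)\in\Lambda\cap(0\oplus\mathbb{Z})=0$, so $v=\lambda\in\Lambda$. Hence the $r$ vectors are part of a basis of $\sigma^\perp\cap(M\oplus\mathbb{Z})$, and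
$$\mathcal{S}\cap O_\sigma\cong\{1+\bar\varepsilon_1y_1+\dots+\bar\varepsilon_ry_r=0\}\subset\mathbb{G}_{m,k}^{4-\kappa},\qquad\bar\varepsilon_i\in k^*,\tag{7.2}$$
where $y_1,\dots,y_r$ are part of a coordinate system of the torus. This is empty if $r=0$. If $r\ge1$, solving for $y_r$ identifies it with the complement in $\mathbb{A}^{3-\kappa}_k$ of the zero set of a nonzero polynomial, namely the product of the remaining coordinates and of $1+\bar\varepsilon_1y_1+\dots+\bar\varepsilon_{r-1}y_{r-1}$. So it is integral, regular, of codimension $1$ in $O_\sigma$, and its divisor class group is trivial.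

(b) *$\sigma$ horizontal.* Then $A_\sigma=G\cap A$ for a face $G$, and $M_G$ is a saturated sublattice of $\sigma^\perp\cap M$. So $O_\sigma\to T_G$ is a smooth surjection of tori, and $\mathcal{S}\cap O_\sigma$ is the preimage of $V(f_G/x^{a_0})$. By Lemma 3.2 it is smooth over $K$ of codimension $1$, or empty.

**Step 5: $\mathcal{S}$ is regular, integral, proper and flat over $R$.** Let $q\in\mathcal{S}\cap O_\sigma$. Then $\mathcal{O}_{\mathcal{X},q}/(z_1,\dots,z_\kappa,g_\sigma)=\mathcal{O}_{\mathcal{S}\cap O_\sigma,q}$ is regular of dimension $\dim\mathcal{O}_{\mathcal{X},q}-(\kappa+1)$ by Step 4. By (7.1), $z_1,\dots,z_\kappa,g_\sigma$ are part of a regular system of parameters of $\mathcal{O}_{\mathcal{X},q}$. Hence: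

**(7.3)** *For $q\in\mathcal{S}\cap O_\sigma$, the ring $\mathcal{O}_{\mathcal{S},q}$ is regular and $z_1,\dots,z_\kappa$ are part of a regular system of parameters of it.*

In particular $\prod_{i\le\kappa}z_i\ne0$ in the domain $\mathcal{O}_{\mathcal{S},q}$, so the generic point of $\mathrm{Spec}\,\mathcal{O}_{\mathcal{S},q}$ lies in $T_K$. Therefore $S_K\cap T$ is dense in $\mathcal{S}$. It is nonempty and irreducible, so $\mathcal{S}$ is irreducible; being regular, it is integral. It is closed in $\mathcal{X}$, hence proper over $R$, and it is flat, being integral and dominant over $R$. Its generic fiber $\tilde S$ maps by $\beta$ birationally onto $S_K$, isomorphically over $S_K\cap T$.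

**Step 6: boundary divisors.** For a ray $\rho$ let $D_\rho\subset\mathcal{S}$ be the (possibly empty) subscheme given by $z_\rho=0$, where $z_\rho$ is the coordinate dual to $n_\rho$ in any chart whose cone contains $\rho$. By (7.3) it is an effective Cartier divisor. On $U_\sigma$ a character $\chi^m$, $m\in M\oplus\mathbb{Z}$, is a unit times $\prod_{i\le\kappa}z_i^{\langle m,n_i\rangle}$. So on $\mathcal{S}$ the rational function $\chi^m$ has divisor $\sum_\rho\langle m,n_\rho\rangle D_\rho$, and
$$\mathcal{O}_{\mathcal{S}}\Big(\sum_\rho\langle m,n_\rho\rangle D_\rho\Big)\cong\mathcal{O}_{\mathcal{S}},\qquad\mathrm{div}(\pi)=\sum_\rho s_\rho D_\rho.\tag{7.4}$$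
If $\rho$ is vertical, then $s_\rho\ge1$, so $\pi$ vanishes on $D_\rho$ and $D_\rho$ is a proper $k$-scheme.

**Step 7: Picard groups of the components.** This is the second feature we asked for in Section 5.

**Lemma 7.5.** Let $\rho$ be vertical with $D_\rho\ne\emptyset$. Then every line bundle on $D_\rho$ is isomorphic to $\bigotimes_{\rho'\ne\rho}\mathcal{O}_{\mathcal{S}}(D_{\rho'})^{b_{\rho'}}|_{D_\rho}$ for some $b_{\rho'}\in\mathbb{Z}$.

**Proof.** By (7.3), $D_\rho$ is regular. At each point $q\in D_\rho$ the other $z_i$ are nonzero in the domain $\mathcal{O}_{D_\rho,q}$, so the open subset $\mathcal{S}\cap O_\rho$ is dense in $D_\rho$. It is therefore nonempty, and integral by Step 4(a); so $D_\rho$ is integral. Let $\rho'\ne\rho$. A point of $D_\rho\cap D_{\rho'}$ lies in $O_\sigma$ for a cone $\sigma$ containing $\rho$ and $\rho'$, so $\rho+\rho'$ is a cone of $\Sigma$, and it is vertical. By the same argument $D_\rho\cap D_{\rho'}$ is empty or regular with dense open subset $\mathcal{S}\cap O_{\rho+\rho'}$, which is integral by Step 4(a). So it is empty or a prime divisor on $D_\rho$, and $\mathcal{O}_{\mathcal{S}}(D_{\rho'})|_{D_\rho}$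 is the line bundle of that divisor. The union of these prime divisors is the complement of $\mathcal{S}\cap O_\rho$ in $D_\rho$. Since $\mathrm{Cl}(\mathcal{S}\cap O_\rho)=0$ by Step 4(a), they generate $\mathrm{Cl}(D_\rho)$, which equals $\mathrm{Pic}(D_\rho)$ as $D_\rho$ is regular. $\square$

## 8. The closures of the two lines

Let $\mathcal{L},\mathcal{L}'$ be the closures of $L\cap T$ and $L'\cap T$ in $\mathcal{S}$, with generic fibers $\tilde L,\tilde L'\subset\tilde S$. They are integral, proper and flat over $R$, so their special fibers have dimension $\le1$. They have codimension $1$ in the regular scheme $\mathcal{S}$, so they are effective Cartier divisors. The morphism $\tilde L\to L\cong\mathbb{P}^1_K$ induced by $\beta$ is proper, dominant between curves (hence quasi-finite), and birational onto a normal curve. So it is an isomorphism, $\tilde L\cong L$; likewise $\tilde L'\cong L'$.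

**Step 1: the self-intersection stays negative.** Put $\tilde L^2=\deg_{\tilde L}\mathcal{O}_{\tilde S}(\tilde L)$. We claim
$$\tilde L^2\le L^2=2-d,\qquad\text{so } \tilde L^2<0\text{ if } d\ge3.\tag{8.1}$$
On the regular surface $\tilde S$ write $\beta^*L=\tilde L+Z$. Over $S_K\cap T$ the map $\beta$ is an isomorphism, so $Z\ge0$ is supported off $T$ and $\tilde L\not\subset Z$. Then
$$\tilde L^2=\deg_{\tilde L}\beta^*\mathcal{O}(L)-\deg_{\tilde L}\mathcal{O}(Z)\le L^2,$$
because $\tilde L\cong L$ and the canonical section of $\mathcal{O}(Z)$ is nonzero on $\tilde L$.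

**Step 2: which strata the closures meet.** We show that the special fiber of $\mathcal{L}$ meets only strata that $\Gamma$ allows.

**Lemma 8.2.** If $\sigma$ is vertical and $\mathcal{L}\cap O_\sigma\ne\emptyset$ or $\mathcal{L}'\cap O_\sigma\neq\emptyset$, then $\sigma\subset\hat\Gamma$. In particular $\dim\sigma\le2$.

**Proof.** Let $q\in\mathcal{L}\cap O_\sigma$. The Noetherian local domain $\mathcal{O}_{\mathcal{L},q}$ is not a field, since $\pi$ is a nonzero non-unit in it. So there is a discrete valuation ring $V$ with fraction field $K(L)=K(t)$ dominating it (Stacks Project, Tag 00PH). Let $w$ be its valuation and $n=(m\mapsto w(\chi^m))=(u,s)\in N\oplus\mathbb{Z}$, so that $s=w(\pi)>0$. Let $\sigma'\in\Sigma$ be the cone with $n$ in its relative interior. Characters with exponent in $\sigma'^\vee$ have $w\ge0$, with equality exactly for exponents in $\sigma'^\perp$. So the generic point of $\mathrm{Spec}\,V$ extends to a morphism $\mathrm{Spec}\,V\to U_{\sigma'}$ that maps the closed point into $O_{\sigma'}$. As $\mathcal{X}$ is separated, this is the given morphism $\mathrm{Spec}\,V\to\mathrm{Spec}\,\mathcal{O}_{\mathcal{L},q}\to\mathcal{X}$,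 which maps the closed point to $q$. Hence $\sigma'=\sigma$.

Since $R\subset V$, units of $R$ have $w=0$, and $w(\pi)=s$; so $w/s$ is a $\mathbb{Q}$-valued valuation on $K(t)$ extending $\mathrm{val}|_K$. The class of $(w(x_i|_L)/s)_i$ in $N_{\mathbb{R}}$ is $u/s$. By Lemma 6.1, $u/s\in\Gamma$, that is, $n\in\hat\Gamma$. Since $\hat\Gamma$ is a union of cones of $\Sigma$, some cone $\tau\subset\hat\Gamma$ of $\Sigma$ contains $n$. As $n$ is in the relative interior of $\sigma$, we get $\sigma\preceq\tau$ and $\sigma\subset\hat\Gamma$. The same argument applies to $L'$, because $\mathrm{trop}(L')=\Gamma$. $\square$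

## 9. Degrees on the special fiber

**Step 1: additivity and symmetry.** The components of the special fiber of $\mathcal{L}$ may have multiplicities and singularities, so we argue with Euler characteristics. Let $D,D'$ be effective Cartier divisors on $\mathcal{L}$ with $D+D'\le\mathrm{div}(\pi)|_{\mathcal{L}}$. Then $D+D'$ is a closed subscheme of the special fiber, hence a proper $k$-scheme of dimension $\le1$. Take Euler characteristics in
$$0\to\mathcal{O}(-D)|_{D'}\to\mathcal{O}_{D+D'}\to\mathcal{O}_D\to0$$
and in its twist by a line bundle $\mathcal{M}$. The first gives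
$$\chi(\mathcal{O}_{D+D'})=\chi(\mathcal{O}_D)+\chi(\mathcal{O}_{D'})-\deg_{D'}\mathcal{O}(D).$$
Subtracting the untwisted from the twisted one gives $\deg_{D+D'}\mathcal{M}=\deg_D\mathcal{M}+\big(\deg_{D'}\mathcal{M}(-D)-\deg_{D'}\mathcal{O}(-D)\big)$, that is,
$$\deg_{D+D'}\mathcal{M}=\deg_D\mathcal{M}+\deg_{D'}\mathcal{M}.\tag{9.1}$$
Exchanging $D$ and $D'$ in the formula for $\chi(\mathcal{O}_{D+D'})$ gives
$$\deg_{D'}\mathcal{O}(D)=\deg_D\mathcal{O}(D').\tag{9.2}$$

**Step 2: the numbers $m(\rho,\rho')$.** For vertical $\rho$ let $E_\rho=D_\rho|_{\mathcal{L}}$. This is an effective Cartier divisor on $\mathcal{L}$, since $\mathcal{L}$ is not contained in the boundary. For any ray $\rho'$ put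
$$m(\rho,\rho')=\deg_{E_\rho}\mathcal{O}_{\mathcal{S}}(D_{\rho'}).$$
Define $E'_\rho$ and $m'(\rho,\rho')$ in the same way from $\mathcal{L}'$. By (7.4) the special fiber of $\mathcal{L}$ is $\sum_{\rho\text{ vert.}}s_\rho E_\rho$. So (5.3) and repeated use of (9.1) give, for every line bundle $\mathcal{M}$ on $\mathcal{S}$,
$$\deg_{\tilde L}\mathcal{M}=\sum_{\rho\text{ vert.}}s_\rho\deg_{E_\rho}\mathcal{M},\qquad\deg_{\tilde L'}\mathcal{M}=\sum_{\rho\text{ vert.}}s_\rho\deg_{E'_\rho}\mathcal{M}.\tag{9.3}$$

**Step 3: three properties of $m$, valid identically for $m'$.**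

**(9.4)** *$E_\rho=\emptyset$ unless $\rho\subset\hat\Gamma$. For $\rho'\ne\rho$, $m(\rho,\rho')=0$ unless $\rho+\rho'$ is a cone of $\Sigma$ contained in $\hat\Gamma$.* A point of $E_\rho$ lies in some $O_\sigma$ with $\sigma$ vertical containing $\rho$, and a point of $E_\rho\cap D_{\rho'}$ lies in such an $O_\sigma$ with $\sigma$ containing $\rho$ and $\rho'$. By Lemma 8.2, $\sigma\subset\hat\Gamma$ and $\dim\sigma\le2$. So $\rho\subset\hat\Gamma$ in the first case, and $\sigma=\rho+\rho'\subset\hat\Gamma$ in the second. If $E_\rho\cap D_{\rho'}=\emptyset$, then $\mathcal{O}_{\mathcal{S}}(D_{\rho'})|_{E_\rho}$ is trivial and has degree $0$.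

**(9.5)** *$m(\rho,\rho')=m(\rho',\rho)$ for distinct vertical $\rho,\rho'$.* This is (9.2) for $E_\rho$ and $E_{\rho'}$. It applies because $s_\rho,s_{\rho'}\ge1$ give $E_\rho+E_{\rho'}\le\mathrm{div}(\pi)|_{\mathcal{L}}$.

**(9.6)** *$\sum_{\rho'}m(\rho,\rho')\,n_{\rho'}=0$ in $N\oplus\mathbb{Z}$ for each vertical $\rho$.* By (7.4) and additivity, the left side pairs to $0$ with every $m\in M\oplus\mathbb{Z}$.

As a check, suppose $\Gamma$ consists of the four rays $\mathbb{R}_{\ge0}e_i$ from $0$ and that $\hat\Gamma$ is not subdivided further by $\Sigma$. The only vertical ray in $\hat\Gamma$ is $\rho$ with $n_\rho=(0,1)$, and the other rays in $\hat\Gamma$ are $\rho_i$ with $n_{\rho_i}=(e_i,0)$. By (9.4) and (9.6), $\sum_im(\rho,\rho_i)e_i=0$ in $N$ and $m(\rho,\rho)=0$. So the four numbers $m(\rho,\rho_i)$ are equal. The normalization in the next section makes them all $1$: the reduced line meets each coordinate plane once.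

## 10. Equal tropicalizations force equal lines

**Proposition 10.1.** Let $d\ge3$. If $\mathrm{trop}(L)=\mathrm{trop}(L')$, then $L=L'$.

**Proof.** Suppose $L\ne L'$.

**Step 1: a graph.** We turn $\Gamma$ into a graph on which (9.4)–(9.6) are conditions at vertices and edges. The cones of $\Sigma$ contained in $\hat\Gamma$ form a fan with support $\hat\Gamma$. The slices at $s=1$ of its vertical cones subdivide $\Gamma$ into vertices $v_\rho=u_\rho/s_\rho$ (for vertical $\rho\subset\hat\Gamma$), bounded edges $[v_\rho,v_{\rho'}]$ (two vertical rays), and unbounded edges $v_\rho+\mathbb{R}_{\ge0}u_{\rho'}$ ($\rho'$ horizontal). Every unbounded edge has exactly one vertex and can be retracted to it. Since $\Gamma$ is connected, the graph of vertices and bounded edges is connected.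

**Step 2: at each vertex the numbers are determined up to one factor.** Fix a vertical $\rho\subset\hat\Gamma$. Apply to (9.6) the linear map $(u,s)\mapsto u-sv_\rho$, which kills $n_\rho$. If $\rho+\rho'\subset\hat\Gamma$ is a cone of $\Sigma$, the image of $n_{\rho'}$ is $s_{\rho'}(v_{\rho'}-v_\rho)$ for $\rho'$ vertical, and $u_{\rho'}$ for $\rho'$ horizontal. In both cases it is a positive multiple of the direction at $v_\rho$ of the corresponding edge. These edges are exactly the rays of the germ of $\Gamma$ at $v_\rho$. By (9.4) the other terms with $\rho'\ne\rho$ vanish. So (9.6) becomes a linear relation among direction vectors of the germ, with coefficients $m(\rho,\rho')$, and likewise for $m'$. By (6.4) there is a vector $w_\rho=(w_\rho(\rho'))_{\rho'\ne\rho}$, depending only on $\Gamma$ and $\Sigma$, positive on the $\rho'$ for which $\rho+\rho'$ is a cone of $\Sigma$ in $\hat\Gamma$ and zero elsewhere, with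
$$m(\rho,\rho')=a_\rho\,w_\rho(\rho'),\qquad m'(\rho,\rho')=a'_\rho\,w_\rho(\rho')\qquad(\rho'\ne\rho)$$
for some real numbers $a_\rho,a'_\rho$.

**Step 3: one factor for the whole graph.** For adjacent vertices $v_\rho,v_{\rho'}$, (9.5) gives $a_\rho w_\rho(\rho')=a_{\rho'}w_{\rho'}(\rho)$ with both $w$-values positive, and the same for $a'$. So each $a_\rho$ determines its neighbors. By connectedness, $(a_\rho)$ and $(a'_\rho)$ lie in a common linear space of dimension $\le1$, the space of solutions of these equations.

**Step 4: normalization by the hyperplane class.** We fix the remaining factor using that $L$ and $L'$ have degree $1$. The divisor $\beta^*\{x_1=0\}$ on $\mathcal{X}_K$ is torus-invariant, with some multiplicities $\eta_{\rho'}$ along the horizontal rays $\rho'$. So $\mathcal{H}=\mathcal{O}_{\mathcal{S}}(\sum_{\rho'\text{ horiz.}}\eta_{\rho'}D_{\rho'})$ restricts to $\beta^*\mathcal{O}(1)$ on $\tilde S$. By (9.3),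
$$1=\deg_{\tilde L}\mathcal{H}=\sum_{\rho\text{ vert.}}s_\rho\sum_{\rho'\text{ horiz.}}\eta_{\rho'}m(\rho,\rho'),\qquad1=\deg_{\tilde L'}\mathcal{H}=\sum_{\rho\text{ vert.}}s_\rho\sum_{\rho'\text{ horiz.}}\eta_{\rho'}m'(\rho,\rho').$$
Only pairs $\rho'\ne\rho$ occur, so by Step 2 the right sides are the values of one and the same linear functional at $(a_\rho)$ and at $(a'_\rho)$. On a space of dimension $\le1$, two vectors at which a linear functional takes the value $1$ coincide. Hence $a_\rho=a'_\rho$ for all vertical $\rho\subset\hat\Gamma$. For vertical $\rho\not\subset\hat\Gamma$ both $m(\rho,\cdot)$ and $m'(\rho,\cdot)$ vanish by (9.4). So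
$$m(\rho,\rho')=m'(\rho,\rho')\qquad\text{for all vertical }\rho\text{ and all }\rho'\ne\rho.\tag{10.2}$$

**Step 5: the contradiction.** By Lemma 7.5, for each vertical $\rho$ with $D_\rho\ne\emptyset$ there are integers $b_{\rho,\rho'}$ with
$$\mathcal{O}_{\mathcal{S}}(\mathcal{L})|_{D_\rho}\cong\bigotimes_{\rho'\ne\rho}\mathcal{O}_{\mathcal{S}}(D_{\rho'})^{b_{\rho,\rho'}}|_{D_\rho};$$
put $b_{\rho,\rho'}=0$ if $D_\rho=\emptyset$. Both $E_\rho$ and $E'_\rho$ are closed subschemes of $D_\rho$, so we may restrict to them. With (9.3), (10.2) and (8.1),
$$\deg_{\tilde L'}\mathcal{O}(\mathcal{L})=\sum_{\rho\text{ vert.}}s_\rho\sum_{\rho'\ne\rho}b_{\rho,\rho'}m'(\rho,\rho')=\sum_{\rho\text{ vert.}}s_\rho\sum_{\rho'\ne\rho}b_{\rho,\rho'}m(\rho,\rho')=\deg_{\tilde L}\mathcal{O}(\mathcal{L})=\tilde L^2<0 .$$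
But $\tilde L\ne\tilde L'$ are distinct integral curves on $\tilde S$. So the canonical section of $\mathcal{O}_{\tilde S}(\tilde L)$ does not vanish identically on $\tilde L'$, and $\deg_{\tilde L'}\mathcal{O}(\mathcal{L})\ge0$ by (5.2). This is a contradiction. $\square$

Note that the exclusion $\rho'\ne\rho$ in Lemma 7.5 matters: the relation (9.6) was projected along $n_\rho$, and (10.2) speaks only of $\rho'\ne\rho$.

## 11. Rationality of the lines and of the blow-down

**Proof of Theorem 2.** Smoothness, and the fact that no line lies in a coordinate plane, are Lemma 3.2. For distinctness, let two distinct lines on $S_{\overline F}$ be given. They are defined over a finite extension $K$ of $F$, and Proposition 10.1 over this $K$ shows that their tropicalizations differ.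

For rationality we first show that the lines are defined over $F^{\mathrm{sep}}$. The scheme of lines on $S$ (its Fano scheme) is closed in a Grassmannian, hence proper over $F$. Its tangent space at a line $L$ on $S_{\overline F}$ is $H^0(L,N_{L/S})$. Since $N_{L/S}=\mathcal{O}(L)|_L$ has degree $L^2=2-d<0$ by (3.3), this is $H^0(\mathbb{P}^1,\mathcal{O}(2-d))=0$. So over $\overline F$ the Fano scheme is a finite union of reduced points. It is therefore finite étale over $F$, and every line is defined over $F^{\mathrm{sep}}$.

Now the Galois argument of Section 1 applies. For $g\in\mathrm{Gal}(F^{\mathrm{sep}}/F)$ we have $\mathrm{val}\circ g=\mathrm{val}$ by uniqueness of the extension. Hence $gL$ is a line on $S$ with $\mathrm{trop}(gL)=\mathrm{trop}(L)$, and so $gL=L$. The Plücker point of $L$ is Galois-fixed, so $L$ is defined over $F$. $\square$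

**Proof of Theorem 1.** Apply Theorem 2 with $F=\mathbb{Q}_p$ and $d=3$. Then $S$ is a smooth cubic surface, none of its lines lies in a coordinate plane, and its $27$ lines have pairwise distinct tropicalizations and are all defined over $\mathbb{Q}_p$. The intersection point of two incident lines defined over $\mathbb{Q}_p$ is a $\mathbb{Q}_p$-point.

Let $E_1,\dots,E_6$ be pairwise skew lines on $S$. Over $\overline{\mathbb{Q}}_p$ they are contracted by a morphism $S\to\mathbb{P}^2$ to six distinct points. Let $\ell$ be the pullback of the class of a line in $\mathbb{P}^2$; then $-K_S=3\ell-\sum E_i$, and this is the hyperplane class of $S\subset\mathbb{P}^3$.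

**Step 1: an effective divisor over $\mathbb{Q}_p$ in the class $\ell$.** Let $F_{12}$ be the strict transform of the line through the first two points. Its class is $\ell-\sum_{i\in J}E_i$, where $J\supset\{1,2\}$ is the set of indices of the points on that line. As $-K_S$ is ample, $0<-K_S\cdot F_{12}=3-|J|$, so $J=\{1,2\}$ and $-K_S\cdot F_{12}=1$. So $F_{12}$ is one of the $27$ lines, and hence it is defined over $\mathbb{Q}_p$. Therefore $D=F_{12}+E_1+E_2$ is an effective divisor on $S$, defined over $\mathbb{Q}_p$, with class $\ell$.

**Step 2: the morphism.** The space $H^0(S,\mathcal{O}(D))\otimes\overline{\mathbb{Q}}_p=H^0(S_{\overline{\mathbb{Q}}_p},\mathcal{O}(\ell))$ is $3$-dimensional and base point free, since it is the pullback of $H^0(\mathbb{P}^2,\mathcal{O}(1))$. So $|D|$ defines over $\mathbb{Q}_p$ a morphism $S\to\mathbb{P}^2$ whose base change to $\overline{\mathbb{Q}}_p$ is the blow-down.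

**Step 3: the six points.** Each $E_i\cong\mathbb{P}^1_{\mathbb{Q}_p}$ has $\mathbb{Q}_p$-points and is mapped to a single point, which is therefore a $\mathbb{Q}_p$-point. $\square$
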